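# Interpolation on $\Lambda$ and sampling off $\Lambda$ for Bernstein spaces with several spectral intervals

## 1. Interpolation with room to spare

A bounded function on the line whose frequencies lie in a fixed compact set is rigid. One can ask on which sets of points its values can be prescribed freely, and on which sets of points its values control it. We look at subsets of $\mathbb Z$ and ask how freedom on $\Lambda$, for one set of frequencies, is related to control on $\mathbb Z\setminus\Lambda$, for the complementary set of frequencies.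

**Definition (Bernstein space).** For a compact set $S\subset\mathbb R$, the space $B_S$ consists of all bounded continuous $f$ on $\mathbb R$ whose spectrum lies in $S$, with the norm $\|f\|_\infty=\sup_{\mathbb R}|f|$. The spectrum is the support of the distributional Fourier transform, with the convention $f(x)=\frac1{\sqrt{2\pi}}\int e^{-itx}F(t)\,dt$.

For example, $e^{-isx}$ has spectrum $\{s\}$, so it belongs to $B_S$ exactly when $s\in S$. The space $B_S$ is a Banach space, because a uniform limit is a limit of tempered distributions, and such limits keep the spectrum in $S$.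

**Definition (SS and IS).** Let $\Lambda\subset\mathbb R$ be uniformly discrete, that is, distinct points of $\Lambda$ have distances bounded below by a positive constant. Every subset of $\mathbb Z$ is uniformly discrete.

- $\Lambda$ is a *sampling set* (SS) for $B_S$ if there is $K$ with $\|f\|_\infty\le K\sup_{\lambda\in\Lambda}|f(\lambda)|$ for every $f\in B_S$. (The supremum over the empty set is $0$.)
- $\Lambda$ is an *interpolation set* (IS) for $B_S$ if for every bounded sequence $\{c_\lambda\}_{\lambda\in\Lambda}$ there is $f\in B_S$ with $f(\lambda)=c_\lambda$ for all $\lambda\in\Lambda$.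

The known theorem behind the question says: *if $\Lambda\subset\mathbb Z$ and $0<a<2\pi$, then $\Lambda$ is an IS for $B_{[0,a]}$ if and only if $\mathbb Z\setminus\Lambda$ is an SS for $B_{[a,2\pi]}$.* In "On the Duality between Sampling and Interpolation", arXiv:1512.01437 (2015), Alexander Olevskii and Alexander Ulanovskii write: "We do not know if an analogue of Theorem [above] remains true for the Bernstein space $B_S$ even when $S$ is a finite union of intervals on $[0,2\pi]$." The analogue is not spelled out there. We use the following interpretation.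

**Standing assumption.** $S\subset[0,2\pi]$ is a finite union of closed non-degenerate intervals, and exactly one of the points $0,2\pi$ belongs to $S$. Let $S^*$ be the closure of $[0,2\pi]\setminus S$. It is again a finite union of closed non-degenerate intervals, and it contains exactly the one of $0,2\pi$ that is not in $S$. For $S=[0,a]$ we get $S^*=[a,2\pi]$.

The question is whether, for every such $S$ and every $\Lambda\subset\mathbb Z$, the following are equivalent:

(i) $\Lambda$ is an IS for $B_S$;

(ii) $\mathbb Z\setminus\Lambda$ is an SS for $B_{S^*}$.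

Throughout, $M:=\mathbb Z\setminus\Lambda$, and $S=\bigcup_i[s_i,t_i]$ with disjoint intervals. For small $\varepsilon>0$ put
$$S_{-\varepsilon}=\bigcup_i[s_i+\varepsilon,t_i-\varepsilon],\qquad S^*_{+\varepsilon}=S^*+[-\varepsilon,\varepsilon].$$

**The easy case.** It occurs when $\Lambda$ is already an IS for the smaller space $B_{S_{-\varepsilon}}$. Then (i) holds trivially, and we shall see that (ii) holds too. Two tools are needed.

First, products. Suppose $f\in B_Q$ with $Q$ compact, and $G(x)=\int\Gamma(s)e^{-isx}ds$ with $\Gamma\in C_c^\infty(\mathbb R)$. Multiplication corresponds to convolution on the Fourier side, and a compactly supported distribution convolved with a $C_c^\infty$ function is $C_c^\infty$. So $f(x)G(x)=\int H(t)e^{-itx}dt$ with $H\in C_c^\infty$ and $\operatorname{supp}H\subset Q+\operatorname{supp}\Gamma$. We fix once and for all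
$$\phi_0(x)=\int\psi(t)e^{-itx}dt,\qquad \psi\in C_c^\infty((-1,1)),\quad \int\psi=1 .$$
This is a Schwartz function with $\phi_0(0)=1$. The function $\phi_0(\sigma(x-\lambda))$ has spectrum in $[-\sigma,\sigma]$.

Second, Poisson summation in its simplest form. If $H\in C_c^\infty(\mathbb R)$ and $g(x)=\int H(t)e^{-itx}dt$, then $g(n)$ is $2\pi$ times the $n$-th Fourier coefficient of the smooth periodic function $\sum_kH(t+2\pi k)$, hence
$$\sum_{n\in\mathbb Z}g(n)e^{int}=2\pi\sum_{k\in\mathbb Z}H(t+2\pi k).\tag{1}$$

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$ and let $\pi:\mathbb R\to\mathbb T$ be the projection. (The number $\pi$ will never be confused with it.)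

**Lemma 1 (the integers control everything).** Let $Q\subset\mathbb R$ be compact with $\pi$ injective on $Q$. There is a Schwartz function $\theta$ such that for all $f\in B_Q$
$$f(x)=\sum_{n\in\mathbb Z}f(n)\theta(x-n),\qquad\text{hence}\quad \|f\|_\infty\le C\sup_{n\in\mathbb Z}|f(n)|,\quad C=\sup_x\sum_n|\theta(x-n)|.\tag{2}$$

*Proof.* For $k\neq0$ the compact sets $Q$ and $Q+2\pi k$ are disjoint, and only finitely many of the latter come close to $Q$. So there is $\delta>0$ with $\operatorname{dist}(Q,Q+2\pi k)\ge4\delta$ for all $k\ne0$. Write $Q_\sigma=Q+[-\sigma,\sigma]$. Choose $\Theta\in C_c^\infty(\mathbb R)$ with $\Theta=1$ on $Q_\delta$ and $\operatorname{supp}\Theta\subset Q_{2\delta}$, and put $\theta(x)=\frac1{2\pi}\int\Theta(t)e^{-itx}dt$. Let $0<\sigma<\delta$. Then $Q_{2\delta}$ is disjoint from $Q_\sigma+2\pi k$ for every $k\ne0$.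

Let $f_\sigma(x)=f(x)\phi_0(\sigma x)=\int F_\sigma(t)e^{-itx}dt$, with $F_\sigma\in C_c^\infty$ supported in $Q_\sigma$. Multiply (1), for $g=f_\sigma$, by $\Theta(t)$. On $Q_{2\delta}$ only the term $k=0$ survives, and $\Theta=1$ on $Q_\sigma$, so $\Theta(t)\sum_nf_\sigma(n)e^{int}=2\pi F_\sigma(t)$. Multiplying by $\frac1{2\pi}e^{-itx}$ and integrating gives $\sum_nf_\sigma(n)\theta(x-n)=f_\sigma(x)$. Now let $\sigma\to0$. Since $|f_\sigma|\le\|f\|_\infty\|\phi_0\|_\infty$ and $\theta$ decays rapidly, dominated convergence gives (2). $\square$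

Each of $S,S^*$ lies in $[0,2\pi]$ and contains only one of $0,2\pi$, so $\pi$ is injective on each, and Lemma 1 applies. Without injectivity the lemma is false: $1-e^{-2\pi ix}$ vanishes on $\mathbb Z$.

**Proposition 2 (room to spare).** If $\Lambda$ is an IS for $B_{S_{-\varepsilon}}$ for some small $\varepsilon>0$, then (i) and (ii) both hold.

*Proof.* (i) holds since $B_{S_{-\varepsilon}}\subset B_S$. For (ii), the restriction $B_{S_{-\varepsilon}}\to\ell^\infty(\Lambda)$ is bounded and onto, so by the open mapping theorem there are $f_\lambda\in B_{S_{-\varepsilon}}$ with $f_\lambda(\lambda')=\delta_{\lambda\lambda'}$ on $\Lambda$ and $\|f_\lambda\|_\infty\le C$. We spend half of the room to make them decay. Put $G_\lambda(x)=f_\lambda(x)\phi_0(\tfrac\varepsilon2(x-\lambda))$. It has the same values on $\Lambda$ and a $C_c^\infty$ spectral function supported in $S_{-\varepsilon/2}$, and $\sum_n|G_\lambda(n)|\le C'$ with $C'$ independent of $\lambda$.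

Let $f\in B_{S^*}$. Then $f\overline{G_\lambda}=\int H(t)e^{-itx}dt$ with $H\in C_c^\infty$ supported in $S^*-S_{-\varepsilon/2}$. This set contains no point of $2\pi\mathbb Z$. It does not contain $0$, because $S_{-\varepsilon/2}$ lies in the interior of $S$, which is disjoint from $S^*$. And since $S_{-\varepsilon/2}\subset[\frac\varepsilon2,2\pi-\frac\varepsilon2]$ and $S^*\subset[0,2\pi]$, all differences are smaller than $2\pi$ in absolute value. So (1) at $t=0$ gives $\sum_nf(n)\overline{G_\lambda(n)}=0$, that is,
$$f(\lambda)=-\sum_{m\in M}f(m)\overline{G_\lambda(m)},\qquad |f(\lambda)|\le C'\sup_M|f|\qquad(\lambda\in\Lambda).$$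
Thus $\sup_{\mathbb Z}|f|\le\max(1,C')\sup_M|f|$, and Lemma 1 finishes the proof. $\square$

**Example.** Let $S=[0,\pi]$, $S^*=[\pi,2\pi]$, $\Lambda=3\mathbb Z$. For $0<\sigma<\frac\pi6$ the function $G(x)=e^{-i\pi x/2}\,\frac{\sin(\pi x/3)}{\pi x/3}\,\phi_0(\sigma x)$ has spectrum in $[\frac\pi6-\sigma,\frac{5\pi}6+\sigma]$, equals $1$ at $0$ and vanishes on $3\mathbb Z\setminus\{0\}$. It decays rapidly, so $\sum_kc_kG(x-3k)$ solves every interpolation problem, with $\varepsilon=\frac\pi6-\sigma$ to spare. By Proposition 2, $\mathbb Z\setminus3\mathbb Z$ is an SS for $B_{[\pi,2\pi]}$.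

**Example.** A finite $\Lambda$ is an IS for $B_{S_{-\varepsilon}}$ for every $S$. Indeed, the restrictions to $\Lambda$ of $e^{-itx}$, $t\in S_{-\varepsilon}$, span $\mathbb C^\Lambda$: otherwise some nonzero trigonometric polynomial $\sum_\lambda b_\lambda e^{-i\lambda t}$ would vanish on an interval. So removing finitely many integers from $\mathbb Z$ leaves an SS for $B_{S^*}$.

What changes in general? The proof needed interpolating functions that are *summable* on $\mathbb Z$, and summability was bought with the $\varepsilon$ of room. If we know only (i), the functions $f_\lambda$ are merely bounded, and the sum $\sum_nf(n)\overline{f_\lambda(n)}$ has no meaning. So we must ask whether room is automatic.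

## 2. A critical example, and six equivalent conditions

**Example (no room).** Let $S=[0,\pi]$, $S^*=[\pi,2\pi]$, $\Lambda=2\mathbb Z$, so $M$ is the set of odd integers. The function $e^{-i\pi x}+e^{-2\pi ix}$ is in $B_{S^*}$, is not zero, and vanishes on $M$. So (ii) fails. It fails because of the two endpoints of $[\pi,2\pi]$; no larger part of the spectrum was used. If the equivalence is true, then (i) must fail too, for a reason that also sees only endpoints. We shall find that reason in Section 6, and it is the model for the whole proof.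

To formulate the theorem, say that sets $A_k\subset\mathbb Z$ *converge* to $A$ ($A_k\to A$) if their indicator functions converge pointwise. Let $W(M)$ be the set of all limits of sequences $M-x_k$ with $x_k\in\mathbb Z$. By a diagonal argument every sequence $M-x_k$ has a convergent subsequence, and if $M-x_k\to M'$, then $\Lambda-x_k\to\mathbb Z\setminus M'$.

**Example.** If $M$ is the set of odd integers, $W(M)$ consists of the odd and the even integers. If $M=\mathbb Z\setminus\{0\}$, then $W(M)$ consists of $\mathbb Z$ and all $\mathbb Z\setminus\{j\}$. If $M=\{1,2,3,\dots\}$, then $W(M)$ contains $\emptyset$ (take $x_k\to-\infty$).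

**Theorem.** Let $S$ be as in the standing assumption, $\Lambda\subset\mathbb Z$ and $M=\mathbb Z\setminus\Lambda$. The following are equivalent:

* (a) $\Lambda$ is an IS for $B_S$;
* (b) $M$ is an SS for $B_{S^*}$;
* (c) for every $M'\in W(M)$, the only $f\in B_{S^*}$ vanishing on $M'$ is $f=0$;
* (d) $M$ is an SS for $B_{S^*_{+\varepsilon}}$ for some small $\varepsilon>0$;
* (e) $\Lambda$ is an IS for $B_{S_{-\varepsilon}}$ for some small $\varepsilon>0$;
* (f) for each $L>0$ there are $C_L$ and $G_\lambda\in B_S$ $(\lambda\in\Lambda)$ with $G_\lambda(\lambda')=\delta_{\lambda\lambda'}$ for $\lambda'\in\Lambda$ and $|G_\lambda(x)|\le C_L(1+|x-\lambda|)^{-L}$ for $x\in\mathbb R$.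

In particular (a)$\Leftrightarrow$(b): **the answer to the question is yes, (i)$\Leftrightarrow$(ii) for every such $S$ and every $\Lambda\subset\mathbb Z$.** If some $\varepsilon$ works in (d) or (e), so does every smaller one, since $B_{S^*_{+\varepsilon}}$ shrinks and $B_{S_{-\varepsilon}}$ grows as $\varepsilon$ decreases.

The order of proof is (b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(b), then (d)$\Rightarrow$(e)$\Rightarrow$(f)$\Rightarrow$(a), and finally (a)$\Rightarrow$(c), which is the hard part.

## 3. Spectra of bounded sequences on $\mathbb Z$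

Everything will be done on $\mathbb Z$ and its dual group $\mathbb T$. This section sets up the dictionary.

For $c\in\ell^1=\ell^1(\mathbb Z)$ put $\hat c(t)=\sum c(n)e^{int}$, so $c(n)=\frac1{2\pi}\int_{\mathbb T}\hat c(t)e^{-int}dt$. Let $\langle f,c\rangle=\sum f(n)\overline{c(n)}$, and $(u*v)(n)=\sum_ju(j)v(n-j)$.

**Definition.** For closed $Q\subset\mathbb T$, $\ell^\infty_Q$ is the set of $f\in\ell^\infty(\mathbb Z)$ with $\langle f,c\rangle=0$ for all $c$ such that $\hat c\in C^\infty(\mathbb T)$ vanishes in a neighborhood of $Q$. We then say that $f$ *has spectrum in* $Q$. Put $X_Q=\{c\in\ell^1:\hat c=0\text{ off }Q\}$, a closed subspace of $\ell^1$.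

For example, $\langle e^{-isn},c\rangle=\overline{\hat c(s)}$, so $e^{-isn}$ has spectrum in $\{s\}$. The unit sequence $\delta_0$ has transform $1$, so it is in $X_Q$ only for $Q=\mathbb T$.

**(F1)** *For $c\in\ell^1$: $c\in\ell^\infty_Q$ iff $c\in X_Q$.* This follows from $\langle c,d\rangle=\frac1{2\pi}\int\hat c\,\overline{\hat d}$. If $\hat c=0$ off $Q$, this is $0$ when $\hat d$ vanishes near $Q$. If it is $0$ for all smooth $\hat d$ supported in compact subsets of $\mathbb T\setminus Q$, the continuous function $\hat c$ vanishes there.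

**(F2)** *If $f_k\in\ell^\infty_{Q_k}$ are uniformly bounded, $f_k\to f$ pointwise, and every neighborhood of $Q$ contains $Q_k$ for all large $k$, then $f\in\ell^\infty_Q$.* If $\hat c$ vanishes on an open $U\supset Q$, then $\langle f_k,c\rangle=0$ once $Q_k\subset U$, and $\langle f_k,c\rangle\to\langle f,c\rangle$ by dominated convergence. Also, $\ell_Q^\infty$ and $X_Q$ are translation invariant, since translating $c$ multiplies $\hat c$ by an exponential.

**(F3)** *Let $\chi\in C^\infty(\mathbb T)$ and $k(n)=\frac1{2\pi}\int\chi(t)e^{-int}dt$. If $f\in\ell^\infty_Q$, then $f*k\in\ell^\infty_{Q\cap\operatorname{supp}\chi}$.* Indeed $\langle f*k,c\rangle=\langle f,c'\rangle$ with $c'(j)=\sum_n\overline{k(n-j)}\,c(n)$, and $\hat{c'}=\bar\chi\hat c$. If $\hat c$ vanishes near $Q\cap\operatorname{supp}\chi$, then $\bar\chi\hat c$ vanishes near every point of $Q$, because of $\hat c$ at points of $\operatorname{supp}\chi$ and because of $\chi$ elsewhere.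

**(F4)** *Let $P\in C_c^\infty(\mathbb R)$, $\operatorname{supp}P\subset[u_1,u_2]\subset(-\pi,\pi)$, and $p(n)=\int P(t)e^{-int}dt$. If $f\in\ell^\infty_Q$, then $pf\in\ell^1$ has spectrum in $Q+[u_1,u_2]$.* Here $p$ decays rapidly, so $pf\in\ell^1$. Further $\langle pf,c\rangle=\langle f,\bar pc\rangle$, and $(\bar pc)^\wedge(s)=\int\overline{P(t)}\,\hat c(s+t)\,dt$ is smooth with support in $\operatorname{supp}\hat c+[-u_2,-u_1]$. This closed set is disjoint from $Q$ if $\operatorname{supp}\hat c$ is disjoint from $Q+[u_1,u_2]$. Note that an integer translate $p(\cdot-m)$ has the same form, with $P(t)e^{imt}$ in place of $P(t)$.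

**Lemma 3 (passage to $\mathbb Z$).** Let $Q\subset\mathbb R$ be compact with $\pi$ injective on $Q$. Then $f\mapsto f|_{\mathbb Z}$ is an isomorphism of $B_Q$ onto $\ell^\infty_{\pi(Q)}$, and $\|f|_{\mathbb Z}\|_\infty\le\|f\|_\infty\le C\|f|_{\mathbb Z}\|_\infty$.

*Proof.* The norm bounds, and with them injectivity, are Lemma 1. We keep its notation $\delta,\Theta,\theta,Q_\sigma,f_\sigma,F_\sigma$ and take $0<\sigma<\delta$, small enough for (F4).

*Restrictions have the right spectrum.* Let $f\in B_Q$ and let $\hat c$ be smooth, vanishing near $\pi(Q)$. Then $\sum f_\sigma(n)\overline{c(n)}=\int_{\mathbb R}F_\sigma(t)\overline{\hat c(t)}\,dt=0$ for small $\sigma$, because $F_\sigma$ is supported in $Q_\sigma$. As $\sigma\to0$, dominated convergence gives $\langle f|_{\mathbb Z},c\rangle=0$.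

*The map is onto.* Let $g\in\ell^\infty_{\pi(Q)}$ and $f(x)=\sum g(n)\theta(x-n)$. Put $g_\sigma(n)=g(n)\phi_0(\sigma n)$. This sequence decays rapidly, so $\hat g_\sigma$ is smooth, and by (F4) and (F1) it is supported in $\pi(Q_\sigma)$. Now
$$f^\sigma(x):=\sum_ng_\sigma(n)\theta(x-n)=\frac1{2\pi}\int_{\mathbb R}\Theta(t)\hat g_\sigma(t)e^{-itx}dt .$$
If $t\in Q_{2\delta}$ and $\pi(t)\in\pi(Q_\sigma)$, then $t\in Q_\sigma+2\pi k$ for some $k$, and necessarily $k=0$. So $\Theta\hat g_\sigma$ is supported in $Q_\sigma$ and equals $\hat g_\sigma$ there. Hence $f^\sigma$ has spectrum in $Q_\sigma$. Since $\pi$ is injective on $Q_\sigma$ and $\hat g_\sigma$ lives on $\pi(Q_\sigma)$, the integral at $x=n$ equals $\frac1{2\pi}\int_{\mathbb T}\hat g_\sigma e^{-int}dt=g_\sigma(n)$. As $\sigma\to0$, $f^\sigma\to f$ locally uniformly with uniform bounds, hence as tempered distributions. So $f$ has spectrum in $\bigcap_\sigma Q_\sigma=Q$, and $f(n)=\lim g_\sigma(n)=g(n)$. $\square$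

Lemma 3 applies to $S$, $S^*$, $S_{-\varepsilon}$ and, for small $\varepsilon$, to $S^*_{+\varepsilon}$. From now on $S$ and $S_{-\varepsilon}$ also denote $\pi(S)$ and $\pi(S_{-\varepsilon})$, and
$$E:=\pi(S^*),\qquad E_\varepsilon:=\{t\in\mathbb T:\operatorname{dist}(t,E)\le\varepsilon\}=\pi(S^*_{+\varepsilon}).$$
On $\mathbb T$ both $S$ and $E$ are nonempty finite unions of disjoint non-degenerate closed arcs. Moreover $S\cup E=\mathbb T$, the two sets meet exactly in the common endpoints of their arcs, and each is the closure of the complement of the other. The point $0\in\mathbb T$ is one of these endpoints, with $S$ on one side and $E$ on the other: this is what the assumption on $0,2\pi$ means on the circle. For small $\varepsilon$ the same holds for the pair $(S_{-\varepsilon},E_\varepsilon)$. The conditions now read: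

* (a), (e): the restriction $\ell^\infty_S\to\ell^\infty(\Lambda)$, resp. $\ell^\infty_{S_{-\varepsilon}}\to\ell^\infty(\Lambda)$, is onto;
* (b), (d): $\|g\|_\infty\le K\|g|_M\|_\infty$ on $\ell^\infty_E$, resp. on $\ell^\infty_{E_\varepsilon}$;
* (c): no $0\ne f\in\ell^\infty_E$ vanishes on any $M'\in W(M)$.

**Lemma 4 (annihilators).** $\ell^\infty_S=X_E^\perp$ and $\ell^\infty_E=X_S^\perp$ with respect to $\langle\cdot,\cdot\rangle$; likewise for the pair $(S_{-\varepsilon},E_\varepsilon)$ with $\varepsilon$ small.

*Proof.* By symmetry consider the first equality. If $\hat c$ is smooth and vanishes near $S$, then $c\in X_E$; so $X_E^\perp\subset\ell^\infty_S$.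

Conversely let $f\in\ell^\infty_S$ and $c\in X_E$. The function $\hat c$ vanishes off $E$, but it need not vanish *near* $S$, so we approximate. It suffices to approximate $c$ in $\ell^1$ by $c'$ with $\hat c'$ smooth and compactly supported in $\operatorname{int}E=\mathbb T\setminus S$, since $\langle f,c'\rangle=0$ for such $c'$.

Take a finite smooth partition of unity on $\mathbb T$ whose members are supported in closed arcs $J$ shorter than half of every arc of $S$ and of $E$. Multiplying $\hat c$ by a member convolves $c$ with a rapidly decreasing sequence, so the pieces stay in $\ell^1$, and we may treat one piece. If $J$ meets $E$, then it meets just one arc $I$ of $E$ and contains at most one endpoint of $I$. Either $J\subset\operatorname{int}I$, and $\hat c$ is supported in a compact subset of $\operatorname{int}E$; or $\hat c$ is supported in a closed subarc of $I$, shorter than half of $I$, that has one endpoint of $I$ as its own endpoint.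

In the second case replace $c(n)$ by $c(n)e^{i\tau n}$, whose transform is $\hat c(t+\tau)$, with $\tau$ small of the sign that moves the support into $\operatorname{int}I$. The error is $\sum|c(n)||e^{i\tau n}-1|\to0$ as $\tau\to0$. Finally replace $c(n)$ by $c(n)\phi_0(\sigma n)$ with $\sigma$ small. This decays rapidly, so its transform is smooth; by (F4) the support grows by at most $\sigma$; and the sequence converges to $c$ in $\ell^1$ as $\sigma\to0$. $\square$

## 4. Two projections in $\ell^2$, two quotients in $\ell^1$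

**The $\ell^2$ argument.** In $\ell^2$ the duality is immediate. Let $P_S,P_E$ be the orthogonal projections of $\ell^2$ onto the sequences whose transforms vanish a.e. off $S$, resp. off $E$. Since $S\cup E=\mathbb T$ and $S\cap E$ is finite, $P_S+P_E=I$. The restriction $\ell^2_S\to\ell^2(\Lambda)$ is onto iff its adjoint $c\mapsto P_Sc$ is bounded below on $\ell^2(\Lambda)$, say $\|P_Sc\|\ge\gamma\|c\|$ with $0<\gamma\le 1$. By Pythagoras this says $\|P_E\mathbf 1_\Lambda\|^2\le1-\gamma^2$. Taking adjoints, $\|\mathbf 1_\Lambda P_E\|^2\le1-\gamma^2$, and by Pythagoras again $\|g|_M\|\ge\gamma\|g\|$ for all $g\in\ell^2_E$. All steps are reversible.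

**The same attempt in $\ell^\infty$.** By Lemma 4, $(\ell^1/X_E)^*=\ell^\infty_S$ and $(\ell^1/X_S)^*=\ell^\infty_E$ (conjugate-linearly). Let $\ell^1(\Lambda),\ell^1(M)$ be the sequences in $\ell^1$ supported on $\Lambda$, $M$. The restriction $\ell^\infty_S\to\ell^\infty(\Lambda)$ is the adjoint of the natural map $\ell^1(\Lambda)\to\ell^1/X_E$, and $\ell^\infty_E\to\ell^\infty(M)$ is the adjoint of $\ell^1(M)\to\ell^1/X_S$. For a bounded operator between Banach spaces, the adjoint is onto iff the operator is bounded below, and the adjoint is bounded below iff the operator is onto (Rudin, *Functional Analysis*, Ch. 4). Therefore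
$$\text{(a)}\iff \exists C:\ \|c\|_1\le C\operatorname{dist}(c,X_E)\quad\forall c\in\ell^1(\Lambda);\tag{3}$$
$$\text{(b)}\iff \ell^1=\ell^1(M)+X_S.\tag{4}$$
The analogue of (3) holds for (e), with $X_{E_\varepsilon}$ in place of $X_E$.

Here the attempt stops. Statement (3) speaks about $\Lambda$ and $X_E$, statement (4) about $M$ and $X_S$, and the bridge in $\ell^2$ was $\ell^2=\ell^2_S\oplus\ell^2_E$. In $\ell^1$ this bridge is missing: $X_S+X_E$ is not even dense. Indeed, if $c\in X_S$, then $\hat c$ vanishes on $\operatorname{int}E$, hence by continuity on $\partial E$; the same holds for $c\in X_E$. So at $\alpha\in\partial E$ every $c\in X_S+X_E$ has $\hat c(\alpha)=0$, and $\|\delta_0-c\|_1\ge|1-\hat c(\alpha)|=1$. The trouble sits at the endpoints of the arcs, as in Section 2.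

**Example (the total length of $S$ does not decide).** Let $0<\delta<\frac\pi2$ and $S=[0,\frac\pi2+\delta]\cup[\pi,\frac{3\pi}2+\delta]$, so $S^*=[\frac\pi2+\delta,\pi]\cup[\frac{3\pi}2+\delta,2\pi]$. The length of $S$ is $\pi+2\delta$, while $\Lambda=2\mathbb Z$ contains only half of the integers. Still, both (i) and (ii) fail. Let $t_0=\frac{3\pi}4+\frac\delta2$; then $t_0$ and $t_0+\pi$ are the midpoints of the intervals of $S^*$. The function $e^{-it_0x}(1+e^{-i\pi x})\in B_{S^*}$ vanishes at the odd integers, so (ii) fails. For small $r>0$ the sequence $c(n)=\phi_0(rn)e^{-it_0n}(1+(-1)^n)$ lies in $X_E\cap\ell^1(2\mathbb Z)$ by (F4) and (F1), and $c(0)=2$. Thus (3) fails, and with it (i).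

## 5. Limits of sampling sets, and how compactness produces room

**(b)$\Rightarrow$(c).** *Purpose: sampling gives, by (4), summable "dual functions"; these survive weak limits and kill any $f$ that vanishes on a limit set.*

By (4) and the open mapping theorem for $\ell^1(M)\oplus X_S\to\ell^1$, there is $C$ such that for every $\lambda\in\Lambda$ we have $\delta_\lambda=m+d_\lambda$ with $m\in\ell^1(M)$, $d_\lambda\in X_S$, $\|d_\lambda\|_1\le C$. Since $m=0$ on $\Lambda$, $d_\lambda=\delta_\lambda$ on $\Lambda$.

Suppose $M-x_k\to M'$ and $0\ne f\in\ell^\infty_E$ vanishes on $M'$. After a translation (of $f$, $M'$ and the $x_k$) we may assume $f(0)\neq0$. Then $0\in\Lambda':=\mathbb Z\setminus M'$, so $x_k\in\Lambda$ for large $k$. Let $e_k(n)=d_{x_k}(n+x_k)$. Then $\|e_k\|_1\le C$, $e_k\in X_S$, $e_k(0)=1$, and $e_k=0$ on $(\Lambda-x_k)\setminus\{0\}$. Pass to a subsequence with $e_k\to e$ pointwise. Then $\|e\|_1\le C$, $e\in X_S$ by (F2) and (F1), and $e(0)=1$. Each $n\in\Lambda'\setminus\{0\}$ lies in $\Lambda-x_k$ for large $k$, so $e=0$ on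 $\Lambda'\setminus\{0\}$. Since $f$ is supported on $\Lambda'$, $\langle f,e\rangle=f(0)\ne0$. But $f\in\ell_E^\infty=X_S^\perp$, a contradiction. $\square$

**(c)$\Rightarrow$(d).** *Purpose: uniqueness on all limit sets gives sampling, even for a slightly larger spectrum.* If (d) fails, there are, for all large $k$, $f_k\in\ell^\infty_{E_{1/k}}$ with $\|f_k\|_\infty=1$ and $\sup_M|f_k|<\frac1k$. Choose $x_k\in\mathbb Z$ with $|f_k(x_k)|>\frac12$. Along a subsequence $f_k(\cdot+x_k)\to f$ pointwise and $M-x_k\to M'$. Then $|f(0)|\ge\frac12$. If $n\in M'$, then $n+x_k\in M$ for large $k$, so $|f_k(n+x_k)|<\frac1k$ and $f(n)=0$. Finally $f\in\ell^\infty_E$ by (F2), since every neighborhood of $E$ contains $E_{1/k}$ for large $k$. This contradicts (c). $\square$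

**(d)$\Rightarrow$(b)** holds because $\ell^\infty_E\subset\ell^\infty_{E_\varepsilon}$. So (b), (c), (d) are equivalent: for sampling, room is automatic.

**(d)$\Rightarrow$(e).** *Purpose: turn a supremum estimate with room into the $\ell^1$ estimate (3).* A sup-norm sampling inequality, applied to $d$ multiplied by a bump centered at $x$, bounds $|d(x)|$ by local values of $d$ on $M$, and such bounds can be summed over $x$.

Let $\|g\|_\infty\le K\|g|_M\|_\infty$ on $\ell^\infty_{E_\varepsilon}$, with $\varepsilon$ small. Let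
$$\rho(n)=\Big(\frac{\sin(\varepsilon n/4)}{\varepsilon n/4}\Big)^2=\int P(t)e^{-int}dt,\qquad P(t)=\tfrac2\varepsilon\Big(1-\tfrac{2|t|}\varepsilon\Big)_+,$$
so $\rho\ge0$, $\rho(0)=1$, $\rho\in\ell^1$ and $P$ is supported in $[-\frac\varepsilon2,\frac\varepsilon2]$. Let $c\in\ell^1(\Lambda)$ and $d\in X_{E_{\varepsilon/2}}$. For $x\in\mathbb Z$ the sequence $u_x(n)=d(n)\rho(n-x)$ is in $\ell^1$, and its transform at $s$ is $\int P(t)e^{itx}\hat d(s-t)\,dt$, which vanishes for $s\notin E_\varepsilon$. So $u_x\in\ell^\infty_{E_\varepsilon}$ by (F1), and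
$$|d(x)|=|u_x(x)|\le K\sup_{m\in M}|d(m)|\rho(m-x)\le K\sum_{m\in M}|d(m)|\rho(m-x).$$
Sum over $x$ and use that $c=0$ on $M$:
$$\|d\|_1\le K\|\rho\|_1\sum_{m\in M}|d(m)|\le K\|\rho\|_1\|c-d\|_1 .$$
Hence $\|c\|_1\le(1+K\|\rho\|_1)\|c-d\|_1$ for all such $d$. By the analogue of (3) for the pair $(S_{-\varepsilon/2},E_{\varepsilon/2})$, $\Lambda$ is an IS for $B_{S_{-\varepsilon/2}}$. $\square$

**(e)$\Rightarrow$(f).** *Purpose: spend the room on decay.* By the open mapping theorem there are $f_\lambda\in B_{S_{-\varepsilon}}$ with $f_\lambda(\lambda')=\delta_{\lambda\lambda'}$ on $\Lambda$ and $\|f_\lambda\|_\infty\le C$. Put $G_\lambda(x)=f_\lambda(x)\phi_0(\varepsilon(x-\lambda))$. Its spectrum is in $S_{-\varepsilon}+[-\varepsilon,\varepsilon]\subset S$ (subsets of $\mathbb R$), its values on $\Lambda$ are the required ones, and the decay holds for every $L$ since $\phi_0$ is Schwartz. $\square$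

**(f)$\Rightarrow$(a).** *Purpose: sum up.* Take $L=2$. For bounded $(c_\lambda)$ the series $f=\sum c_\lambda G_\lambda$ converges locally uniformly with uniformly bounded partial sums, because $\sup_x\sum_n(1+|x-n|)^{-2}<\infty$. So it converges as tempered distributions, $f$ is bounded and continuous with spectrum in $S$, and $f(\lambda)=c_\lambda$. $\square$

It remains to prove that (a) implies any one of the others; we aim at (c).

## 6. Truncations that leave $E$, and a pair of one-sided weights

Assume (a). Suppose $f\ne0$ has spectrum in $E$ and is supported on $\Lambda$ (that is, it vanishes on $M$). If $f$ were in $\ell^1$, we would be done at once: then $f\in\ell^1(\Lambda)\cap X_E$, and (3) with $c=f$ gives $\|f\|_1\le0$. But $f$ is only bounded.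

The natural remedy is to truncate: multiply $f$ by a rapidly decaying weight $w$, which keeps the support in $\Lambda$. By (F4) the spectrum of $wf$ lies in $E$ plus the spectrum of $w$. This leaves $E$ at one kind of endpoint or the other. A weight $p$ with spectrum in $[0,\eta]$ pushes the spectrum to the right; that is harmless near a *left* endpoint $\alpha$ of $E$ and fatal near a *right* endpoint $\beta$. A weight $q$ with spectrum in $[-\eta,0]$ does the reverse. No single weight serves both.

We therefore use $w=p+q$ and pay for the part that has the wrong sign. If $f^-$ has spectrum near left endpoints and $f^+$ near right endpoints, then with $v=p-q$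
$$w f^-=2pf^--vf^-,\qquad wf^+=2qf^++vf^+ .$$
The terms $2pf^-$, $2qf^+$ are in $X_E$, so (3) bounds $\|wf\|_1$ by a multiple of $\|v(f^+-f^-)\|_1$. The game is to make $p+q$ much larger than $p-q$.

**Lemma 5 (weights).** Let $0<\eta<\frac1{10}$. Let $\Phi\in C_c^\infty(\mathbb R)$ be even with $\Phi=1$ on $[-\frac\eta2,\frac\eta2]$ and $\operatorname{supp}\Phi\subset[-\eta,\eta]$. For $R\ge1$ let $V_R(t)=\Phi(t)-\Phi(Rt)$ and
$$p_R(x)=\int_0^\infty V_R(t)e^{-itx}dt,\qquad q_R(x)=-\int_{-\infty}^0V_R(t)e^{-itx}dt .$$
Let $\phi(x)=\int\Phi(t)e^{-itx}dt$ and $h(x)=\int_0^\infty\Phi(t)\sin(tx)\,dt$. Then $p_R,q_R$ are as in (F4), with spectral functions supported in $[\frac\eta{2R},\eta]$ and $[-\eta,-\frac\eta{2R}]$, and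
$$v_R:=p_R-q_R=\phi(x)-\tfrac1R\phi(\tfrac xR),\qquad w_R:=p_R+q_R=-2i\big(h(x)-\tfrac1Rh(\tfrac xR)\big).\tag{5}$$
There are constants $\kappa_1,\kappa_2$ and an integer $N_0\ge1$, independent of $R$, with $|\phi(x)|\le\kappa_1(1+|x|)^{-2}$, $\sum_n|v_R(n)|\le\kappa_2$, $w_R\to-2ih$ pointwise as $R\to\infty$, and $|h(x)|\ge\frac1{2|x|}$ for $|x|\ge N_0$.

*Proof.* For $|t|\le\frac\eta{2R}$ both terms of $V_R$ are $1$, so $V_R$ vanishes near $0$ and the two one-sided pieces of $V_R$ are $C_c^\infty$. Now $p_R-q_R=\int V_Re^{-itx}dt$, which is the first formula. As $V_R$ is even, $p_R+q_R=\int_0^\infty V_R(t)(e^{-itx}-e^{itx})dt=-2i\int_0^\infty V_R(t)\sin(tx)\,dt$, which is the second. The bound on $\phi$ holds since $\phi$ is Schwartz. Also $\sum_n(1+|n|)^{-2}\le3$ and $\sum_n\frac1R(1+\frac{|n|}R)^{-2}\le\frac1R+2\int_0^\infty\frac1R(1+\frac xR)^{-2}dx\le3$, so $\kappa_2=6\kappa_1$ works. The function $h$ is bounded, so $\frac1Rh(\frac xR)\to0$. Integrating by parts,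
$$h(x)=\frac1x+\frac1x\int_0^\infty\Phi'(t)\cos(tx)\,dt=\frac1x+O(x^{-2})\qquad(|x|\to\infty),$$
where the last step is a second integration by parts, using that $\Phi'$ vanishes near $0$ and for large $t$. This gives $N_0$. $\square$

So $v_R$ is bounded in $\ell^1$ uniformly in $R$, while $w_R$ approaches a function of size $\frac2{|x|}$, whose sum diverges logarithmically.

**The even integers again.** Let $S=[0,\pi]$, $\Lambda=2\mathbb Z$, $E=\pi([\pi,2\pi])$, and $f(n)=f^-(n)+f^+(n)$ with $f^-(n)=(-1)^n=e^{-i\pi n}$, at the left endpoint of $E$, and $f^+(n)=1=e^{-2\pi in}$, at the right endpoint. Suppose (i) holds, so (3) holds with some $C$. Then $w_Rf\in\ell^1(2\mathbb Z)$ and $2p_Rf^-+2q_Rf^+\in X_E$, hence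
$$2\sum_{n\text{ even}}|w_R(n)|=\|w_Rf\|_1\le C\|v_R(f^+-f^-)\|_1\le2C\kappa_2 .$$
As $R\to\infty$, Fatou's lemma gives $4\sum_{n\text{ even}}|h(n)|\le2C\kappa_2$, which is false since $|h(n)|\ge\frac1{2|n|}$ for large $|n|$. So (i) fails, as predicted in Section 2.

For a general $f$ this reasoning gives only $\sum_n|h(n)||f(n)|<\infty$, that is, $\sum_n\frac{|f(n)|}{1+|n|}<\infty$. If $f$ tends to $0$, even slowly, that is no contradiction. What helps is to translate the weights to every $m\in\mathbb Z$ and to keep, on the right-hand side, the *local* size of $f$ near $m$ instead of $\|f\|_\infty$. This will give $\sum_n\frac{|f(n)|}{|n-m|}\lesssim$ (size of $f$ near $m$) for all $m$, where the sum runs over $|n-m|\ge N_0$. Schur's test then bounds the operator with kernel $\frac1{|m-n|}$ on $\ell^2$, and that operator is unbounded, whatever $f$ is.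

## 7. Interpolation forces uniqueness on limit sets: (a)$\Rightarrow$(c)

Assume (a), with constant $C$ in (3). Let $M-x_k\to M'$ and $\Lambda'=\mathbb Z\setminus M'$.

**Step 0: the estimate passes to limits.** *Purpose: to replace $\Lambda$ by $\Lambda'$ in (3).* A finitely supported $c\in\ell^1(\Lambda')$ is supported on $\Lambda-x_k$ for large $k$. Since $X_E$ is translation invariant, the inequality in (3) holds for $c$, and by density
$$\|c\|_1\le C\operatorname{dist}(c,X_E)\qquad\forall c\in\ell^1(\Lambda').\tag{6}$$
Suppose now that $0\ne f\in\ell_E^\infty$ vanishes on $M'$; we derive a contradiction. The constants $C_1,C_2,\dots$ may depend on $f$, $E$, $C$ and the auxiliary functions fixed below, but never on $R\ge1$ or $m\in\mathbb Z$.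

**Step 1: decomposition of $f$.** *Purpose: to separate the spectrum near left endpoints, near right endpoints, and away from endpoints, with pieces bounded by a local size of $f$.* Let $E=\bigcup_i[\alpha_i,\beta_i]$ (disjoint arcs), and let $\eta\in(0,\frac1{10})$ be such that all arcs of $E$ and all complementary arcs have length at least $10\eta$. Choose $\chi_i^-,\chi_i^+\in C^\infty(\mathbb T)$, equal to $1$ within $2\eta$ of $\alpha_i$, resp. $\beta_i$, and supported within $3\eta$ of it. By (F3) with the multipliers $\chi_i^\pm$ and $1-\sum_i(\chi_i^++\chi_i^-)$,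
$$f=f^0+\sum_i(f_i^-+f_i^+),$$
where $f_i^-$ has spectrum in $[\alpha_i,\alpha_i+3\eta]$, $f_i^+$ in $[\beta_i-3\eta,\beta_i]$, and $f^0$ in $\{t\in E:\operatorname{dist}(t,\partial E)\ge2\eta\}$. Put
$$b(n)=(1+|n|)^{-2},\qquad a=|f|*b .$$
The convolution kernels decay rapidly, hence are $O(b)$, so $|f_i^\pm|\le C_1a$. Moreover $a$ is bounded, and $a(n)>0$ for every $n$ because $f\ne0$ and $b>0$.

**Step 2: the key inequality.** *Purpose: to carry out the splitting of Section 6 for the whole $f$.* Let $p,q$ be sequences as in (F4), with spectral function supported in $[0,\eta]$ for $p$ and in $[-\eta,0]$ for $q$. By (F4) this class is closed under integer translations. Put $w=p+q$ and $v=p-q$. Since $wf_i^-=2pf_i^--vf_i^-$ and $wf_i^+=2qf_i^++vf_i^+$,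
$$wf=\Big[wf^0+2p\sum_if_i^-+2q\sum_if_i^+\Big]+v\Big(\sum_if_i^+-\sum_if_i^-\Big).$$
By (F4), $pf_i^-$ has spectrum in $[\alpha_i,\alpha_i+4\eta]\subset E$, and $qf_i^+$ in $[\beta_i-4\eta,\beta_i]\subset E$. The sequence $wf^0=pf^0+qf^0$ has spectrum in $\{t\in E:\operatorname{dist}(t,\partial E)\ge2\eta\}+[-\eta,\eta]\subset E$. So the bracket lies in $X_E$ by (F1). As $wf\in\ell^1$ is supported on $\Lambda'$, (6) gives
$$\sum_n|w(n)||f(n)|\le C_2\sum_n|v(n)|a(n).\tag{7}$$

**Step 3: first consequence.** *Purpose: a summability statement, needed to let $R\to\infty$ in Step 4.* Let $p_R,q_R,v_R,w_R,\phi,h,N_0$ be from Lemma 5 with this $\eta$; they are admissible in Step 2. In (7) with $w_R,v_R$ the right side is at most $C_2\kappa_2\|a\|_\infty$. By Fatou's lemma $\sum_n|h(n)||f(n)|<\infty$, hence $\sum_n\frac{|f(n)|}{1+|n|}<\infty$.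

We need the same for $a$. Put $\tau_1(n)=\frac1{1+|n|}$. Then $b*\tau_1\le C_3\tau_1$. Indeed, in $\sum_jb(j)\tau_1(n-j)$ the terms with $|n-j|\ge\frac{|n|}2$ contribute at most $2\tau_1(n)\sum b$; the remaining terms have $|j|\ge\frac{|n|}2$ and, as $\tau_1\le1$, contribute at most $\sum_{|j|\ge|n|/2}b(j)=O(\tau_1(n))$. Since $b$ is even,
$$\sum_n\frac{a(n)}{1+|n|}=\sum_n|f(n)|(b*\tau_1)(n)<\infty.\tag{8}$$

**Step 4: second consequence.** *Purpose: the local inequality around every $m$.* Apply (7) to the translated weights $w_R(\cdot-m)$, $v_R(\cdot-m)$ and use (5):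
$$\sum_n|w_R(n-m)||f(n)|\le C_2\sum_n|\phi(n-m)|a(n)+C_2\sum_n\tfrac1R\big|\phi\big(\tfrac{n-m}R\big)\big|a(n).$$
Let $R\to\infty$ with $m$ fixed.

*The last sum tends to $0$.* It is essentially an average of $a$ over a window of length $R$, so boundedness of $a$ would not suffice; here (8) enters. We have
$$\tfrac1R\big|\phi\big(\tfrac sR\big)\big|\le\kappa_1\frac R{(R+|s|)^2}\le\frac{\kappa_1}{R+|s|}\le\frac{\kappa_1}{1+|s|}.$$
So each term tends to $0$ and is dominated by $\kappa_1\frac{a(n)}{1+|n-m|}\le\kappa_1(1+|m|)\frac{a(n)}{1+|n|}$, which is summable.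

*The first sum is local.* We have $b*b\le C_4b$: in $\sum_jb(j)b(n-j)$ at least one of $|j|,|n-j|$ is $\ge\frac{|n|}2$, and $b(k)\le4b(n)$ when $|k|\ge\frac{|n|}2$, so $C_4=8\sum b$ works. Consequently $b*a=b*b*|f|\le C_4a$. As $|\phi|\le\kappa_1b$ on $\mathbb Z$, the first sum is at most $\kappa_1(b*a)(m)\le\kappa_1C_4\,a(m)$.

Let $\tau(n)=\frac1{|n|}$ for $|n|\ge N_0$, $\tau(n)=0$ otherwise, and $Tu=\tau*u$. By Fatou's lemma on the left side, where $|w_R|\to2|h|\ge\tau$ on $\mathbb Z$,
$$T|f|\le C_5\,a\quad\text{on }\mathbb Z,\qquad C_5=C_2\kappa_1C_4 .$$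
Convolving with $b$ (all terms are nonnegative, so Tonelli applies) gives $Ta=b*T|f|\le C_5\,b*a\le C_4C_5\,a$. With $C_6=C_4C_5$,
$$a>0\quad\text{and}\quad Ta\le C_6\,a\qquad\text{pointwise on }\mathbb Z.\tag{9}$$

**Step 5: contradiction by Schur's test.** *Purpose: to show that (9) is impossible for any positive $a$.* The kernel $\tau(m-n)\ge0$ is symmetric. Let $u\ge0$ be finitely supported. Using $u(m)u(n)\le\frac12\big(u(m)^2\frac{a(n)}{a(m)}+u(n)^2\frac{a(m)}{a(n)}\big)$ and the symmetry,
$$\sum_{m,n}\tau(m-n)u(m)u(n)\le\sum_mu(m)^2\frac{(Ta)(m)}{a(m)}\le C_6\sum_mu(m)^2 .$$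
Take $u=\mathbf 1_{[1,N]}$ with $N$ even, $N\ge2N_0$. Keeping only the pairs $1\le m\le\frac N2$, $n=m+j$ with $N_0\le j\le\frac N2$, the left side is at least $\frac N2\sum_{j=N_0}^{N/2}\frac1j$, while the right side is $C_6N$. Since the harmonic series diverges, this is false for large $N$. So no such $f$ exists, and (c) holds. $\square$

With (b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(b) and (d)$\Rightarrow$(e)$\Rightarrow$(f)$\Rightarrow$(a) from Section 5, and (a)$\Rightarrow$(c) just proved, the conditions (a)–(f) are equivalent. This proves the Theorem, and (i)$\Leftrightarrow$(ii) for every admissible $S$ and every $\Lambda\subset\mathbb Z$. $\blacksquare$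

## 8. Spectra containing both or neither of $0$ and $2\pi$

The hypothesis that exactly one of $0,2\pi$ lies in $S$ was used to apply Lemmas 1 and 3. It cannot simply be dropped; the equivalence can fail in either direction.

**Both $0,2\pi\in S^*$, neither in $S\ne\emptyset$.** Then $\Lambda=\{0\}$ is an IS for $B_S$, since a multiple of one exponential interpolates. But $1-e^{-2\pi ix}\in B_{S^*}$ vanishes on $\mathbb Z$, so $\mathbb Z\setminus\Lambda$ is not an SS for $B_{S^*}$. Here (i) holds and (ii) fails.

**Both $0,2\pi\in S$.** Let $S=[0,\frac{2\pi}3]\cup[\frac{4\pi}3,2\pi]$, $S^*=[\frac{2\pi}3,\frac{4\pi}3]$, $\Lambda=2\mathbb Z$.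

*(ii) holds.* For $f\in B_{S^*}$ the function $f(2x+1)$ has spectrum in $[\frac{4\pi}3,\frac{8\pi}3]$, an interval of length $\frac{4\pi}3$, on which $\pi$ is injective. By Lemma 1, $\|f\|_\infty\le C\sup_n|f(2n+1)|$.

*(i) fails.* Suppose $2\mathbb Z$ were an IS for $B_S$. By the open mapping theorem, every $c\in\ell^\infty(\mathbb Z)$ with $\|c\|_\infty\le1$ is $c(n)=f(2n)$ with $f\in B_S$ of norm bounded by a constant. Split $f=f_1+f_2$ with spectra in $[0,\frac{2\pi}3]$ and $[\frac{4\pi}3,2\pi]$; this is a bounded operation, given by convolution with a Schwartz function. The functions $f_1(2x)$ and $f_2(2x)$ have spectra in $[0,\frac{4\pi}3]$ and $[\frac{8\pi}3,4\pi]$, and by Lemma 3 their restrictions to $\mathbb Z$ have spectra in the images of these intervals in $\mathbb T$. The second image is that of $[\frac{2\pi}3,2\pi]$. So $c=u+u'$ with $\|u\|_\infty,\|u'\|_\infty\le C$, where $u$ has spectrum in $[0,\frac{4\pi}3]$ and $u'$ in $[\frac{2\pi}3,2\pi]$ on $\mathbb T$.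

Take $p_R,q_R,v_R,w_R$ from Lemma 5, with any $\eta<\frac1{10}$. The transforms $\hat p_R$ and $\hat q_R$ are smooth, with supports in $[\frac\eta{2R},\eta]$ and $[-\eta,-\frac\eta{2R}]$. The second is disjoint from the spectrum of $u$, the first from the spectrum of $u'$. Hence $\langle u,q_R\rangle=\langle u',p_R\rangle=0$, and
$$\langle c,w_R\rangle=\langle u,p_R\rangle+\langle u',q_R\rangle=\langle u,v_R\rangle-\langle u',v_R\rangle,\qquad|\langle c,w_R\rangle|\le2C\kappa_2,$$
uniformly in $R$ and $c$. For $c=w_R/|w_R|$ (and $c=0$ where $w_R=0$) the left side is $\|w_R\|_1$. But by Fatou's lemma $\liminf_{R\to\infty}\|w_R\|_1\ge2\sum_n|h(n)|=\infty$, a contradiction. Here (ii) holds and (i) fails.
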